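# Section counts along a cubic curve: nef and big divisors whose generating series is not rational

Throughout, ${\mathbb N}=\{0,1,2,\dots\}$ and all varieties are over ${\mathbb C}$.

## 1. A rational curve with one cusp and the cubic $s_3=s_1^3$

Everything below turns on one singular curve of arithmetic genus $2$. Its line bundles of degree $0$ form the group ${\mathbb C}^2$. Its line bundles of degree $1$ that have a section trace out a plane cubic in a copy of ${\mathbb C}^2$. A subgroup of ${\mathbb C}^2$ isomorphic to ${\mathbb Z}^2$ will meet this cubic in infinitely many points, spaced farther and farther apart.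

**The ambient surface.** Recall the Hirzebruch surface ${\mathbb F}_3$ in Cox coordinates. It is the quotient of $\{(x,z)\neq 0\}\times\{(y,w)\ne0\}$ by $({\mathbb C}^*)^2$, where $x,z$ have class $F$ (the fiber), $y$ has class $S$, and $w$ has class $\sigma=S-3F$ (the negative section). Here $F^2=0$ and $S\cdot F=1$. The curves $y=0$ and $w=0$ are disjoint, so $S\cdot\sigma=0$ and hence $S^2=S\cdot(\sigma+3F)=3$. The canonical class is minus the sum of the coordinate classes:
$$K_{{\mathbb F}_3}=-(\sigma+S+2F)=-2S+F .$$
Off $\sigma$ we may normalize $w=1$. What remains are coordinates $(x,z,y)$ with $(x,z)\ne 0$, up to $(x,z,y)\mapsto(\lambda x,\lambda z,\lambda^3y)$.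

**The curve.** Let
$$E_0=\{y^2=x^5zw^2\}\in|2S|.$$
Both sides have class $2S$, since $6F+2\sigma=2S$. If $w=0$ on $E_0$ then $y=0$, which is excluded, so $E_0$ is disjoint from $\sigma$ and we put $w=1$. In the chart $z=1$ the equation is $y^2=x^5$. In the chart $x=1$ it is $y^2=z$, a smooth curve with coordinate $y$. So $E_0$ is integral, and it has a unique singular point $p$, the origin of the chart $z=1$. The normalization is
$${\mathbb P}^1\to E_0,\qquad t\mapsto (x,y)=(t^2,t^5)\quad(z=1).$$
Put $u=1/t$. Rescaling $(t^2,1,t^5)$ by $\lambda=t^{-2}$ gives $(x,z,y)=(1,u^2,u)$. So in the chart $x=1$ we have $z=u^2$, $y=u$, and the normalization is an isomorphism there. Thus the smooth points of $E_0$ are exactly the points $[a]$, $a\in{\mathbb C}$, where $u=a$. The point $p$ is $t=0$, and the normalization is bijective.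

**The local ring at $p$.** Let $\tilde{\mathcal O}={\mathbb C}[t]_{(t)}$, and write $[t^k]h$ for the coefficient of $t^k$ in $h$. We claim
$$\mathcal O_p=\{h\in\tilde{\mathcal O}:\ [t]h=[t^3]h=0\}. \tag{1}$$
The ring $\mathcal O_p$ is the localization of ${\mathbb C}[t^2,t^5]$ at the origin. The semigroup generated by $2$ and $5$ is $\{0,2,4,5,6,7,\dots\}={\mathbb N}\setminus\{1,3\}$. So the power series without $t$ and $t^3$ terms are those with exponents in this semigroup. They form a ring, in which a series with nonzero constant term is invertible (geometric series). This gives "$\subset$".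

For "$\supset$", write $h=c_0+c_2t^2+t^4h_1$ with $h_1\in\tilde{\mathcal O}$; it suffices to show $t^4\tilde{\mathcal O}\subset\mathcal O_p$. For polynomials $a,b$ with $b(0)\neq0$,
$$t^4\,\frac{a(t)}{b(t)}=\frac{t^4a(t)b(-t)}{b(t)b(-t)} .$$
The denominator is even, so it lies in ${\mathbb C}[t^2]$, and it does not vanish at $0$. The numerator lies in $t^4{\mathbb C}[t]\subset{\mathbb C}[t^2,t^5]$. This proves (1).

**Two additive invariants.** For a divisor $\Delta=\sum n_i[a_i]$ on the smooth locus put
$$s_1(\Delta)=\sum n_ia_i,\qquad s_3(\Delta)=\sum n_ia_i^3 .$$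

**Lemma 1.** If $\deg\Delta=0$, then $\Delta\sim 0$ on $E_0$ if and only if $s_1(\Delta)=s_3(\Delta)=0$.

**Proof.** By definition $\Delta\sim0$ means that some rational function is a unit in $\mathcal O_p$ and has divisor $\Delta$ on the smooth locus. Put
$$h=\prod_{a_i\ne0}(1-a_it)^{n_i}.$$
For $a\neq 0$ the point $[a]$ is $t=1/a$, where $1-at$ has a simple zero. At $t=\infty$, that is at $[0]$, the order of $h$ is $-\sum_{a_i\ne0}n_i$. Since $\deg\Delta=0$, this is the multiplicity of $[0]$ in $\Delta$. Also $h(0)=1$. So $h$ has divisor $\Delta$ on ${\mathbb P}^1$.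

A function that is a unit in $\mathcal O_p$ and has divisor $\Delta$ on the smooth locus has order $0$ at $t=0$, so it equals $ch$ with $c\in{\mathbb C}^*$. Conversely, if $h\in\mathcal O_p$ then $h$ is a unit there because $h(0)=1$. Hence $\Delta\sim0$ if and only if $h\in\mathcal O_p$, which by (1) means $[t]h=[t^3]h=0$.

These two conditions look nonlinear in the $n_i$; the logarithm makes them linear. The set $\{f\in{\mathbb C}[[t]]:[t]f=[t^3]f=0\}={\mathbb C}[[t^2,t^5]]$ is a $t$-adically closed subalgebra. Since $h(0)=1$, the series for $\log h$ in powers of $h-1$ and the exponential series show that $h$ lies in it if and only if $\log h$ does. Finally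
$$\log h=-\sum_{k\ge1}\Big(\sum_in_ia_i^k\Big)\frac{t^k}{k},$$
whose coefficients at $t$ and $t^3$ are $-s_1(\Delta)$ and $-s_3(\Delta)/3$. $\square$

So the class of such a divisor of given degree is determined by $(s_1,s_3)$. For example $[a]+[-a]\sim2[0]$ for every $a$, while $[1]\not\sim[0]$.

**Lemma 2.** Let $L=\mathcal O_{E_0}(\Delta)$ with $\deg\Delta=1$. Then $h^0(L)=1$ if $s_3(\Delta)=s_1(\Delta)^3$, and $h^0(L)=0$ otherwise.

**Proof.** Since $E_0$ is integral, a nonzero section of $L$ has as zero scheme an effective Cartier divisor of degree $1$. It is supported at one point $q$, with a local equation $f$ such that $\dim\mathcal O_q/(f)=1$, so $(f)=\mathfrak m_q$. If $q=p$, then $\mathfrak m_p$ would be principal and $p$ regular, a contradiction. So the zero divisor is $[a]$ for some $a$. By Lemma 1, $[a]\sim\Delta$ if and only if $(a,a^3)=(s_1(\Delta),s_3(\Delta))$. Hence there is at most one effective divisor in the class, and there is one exactly when $s_3=s_1^3$. A section is determined up to a scalar by its zero divisor, because $H^0(\mathcal O_{E_0})={\mathbb C}$;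 so $h^0(L)\le 1$. $\square$

**The Picard group.** We also need that $\operatorname{Pic}^0(E_0)\cong{\mathbb G}_a^2$ as an algebraic group. First, as an abstract group. Any line bundle $L$ on $E_0$ is $\mathcal O(\Delta)$ with $\Delta$ on the smooth locus. Indeed, for $H$ very ample and $n\gg0$ both $L\otimes H^n$ and $H^n$ are globally generated, so both have sections not vanishing at $p$, and $L$ is the difference of their divisors. Thus $(s_1,s_3):\operatorname{Pic}^0(E_0)\to{\mathbb C}^2$ is defined, and it is injective by Lemma 1. It is surjective: the image contains $(a,a^3)$ for all $a$ (from $[a]-[0]$), hence also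
$$(a+b,(a+b)^3)-(a,a^3)-(b,b^3)=(0,3ab(a+b)),$$
hence all $(0,c)$, hence everything.

Now the algebraic structure. The group $\operatorname{Pic}^0(E_0)$ is smooth and connected of dimension $h^1(\mathcal O_{E_0})$. The sequence $0\to\mathcal O_{E_0}\to\nu_*\mathcal O_{{\mathbb P}^1}\to\tilde{\mathcal O}/\mathcal O_p\to0$ gives $h^1(\mathcal O_{E_0})=\dim\tilde{\mathcal O}/\mathcal O_p=2$. By Chevalley's theorem it is an extension of an abelian variety $A$ of dimension $g$ by ${\mathbb G}_a^r\times{\mathbb G}_m^s$. Since multiplication by $n$ is surjective on the linear part, the $n$-torsion has order $n^{s+2g}$. But ${\mathbb C}^2$ is torsion-free, so $s=g=0$ and $\operatorname{Pic}^0(E_0)\cong{\mathbb G}_a^2$.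

**A lattice meeting the cubic.** Since $n^3-n$ is always divisible by $6$, consider the subgroup
$$\Gamma=\{(m_1,\;m_1+6m_2):m\in{\mathbb Z}^2\}\subset{\mathbb C}^2 .$$
The element indexed by $m$ lies on the cubic $s_3=s_1^3$ exactly when $m_1+6m_2=m_1^3$, that is, when
$$m_2=\frac{m_1^3-m_1}{6}=\binom{m_1+1}3 . \tag{2}$$
With $m_1=0,1,2,3,4$ this gives $m_2=0,0,1,4,10$. The set of solutions in ${\mathbb N}^2$ is infinite. The set of solutions in ${\mathbb Z}^2$ is not a finite union of cosets of subgroups: an infinite coset contains some $\{v+kw\}_{k\in{\mathbb Z}}$ with $w\ne0$. If $w_1=0$, then (2) fails for all but at most one $k$. If $w_1\neq0$, then (2) equates a polynomial of degree at most $1$ in $k$ with a cubic one, so it holds for at most three $k$. Hence every coset in such a union would be a single point, and the set would be finite.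

**What this is for.** We shall put this curve on a surface $X$, together with two divisors $D_1,D_2$ such that $m_1D_1+m_2D_2$ restricts to the curve with degree $0$ and invariants $(m_1,m_1+6m_2)$. The number $h^0(X,m_1D_1+m_2D_2)$ will then be a quadratic polynomial in $m$, plus $1$ exactly when (2) holds. This disproves a conjecture about generating functions, which we now state.

## 2. The series $M_{X,D,D_1,\dots,D_l}$ and three theorems

Let $X$ be a smooth projective surface. For a ${\mathbb Q}$-divisor $B$ we write $h^0(B)=h^0(X,\mathcal O_X(\lfloor B\rfloor))$, rounding down each coefficient. For divisors $D,D_1,\dots,D_l$ put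
$$M_{X,D,D_1,\dots,D_l}(t_1,\dots,t_l)=\sum_{m\in{\mathbb N}^l}h^0\Big(D+\sum_{i=1}^lm_iD_i\Big)t_1^{m_1}\cdots t_l^{m_l}\in{\mathbb Z}[[t_1,\dots,t_l]].$$

A theorem of Cutkosky and Srinivas (Zariski's conjecture) says that for a divisor $D$ on $X$ there are periodic functions $a,b,c$ with $h^0(nD)=a(n)n^2+b(n)n+c(n)$ for $n\gg0$. Consequently $\sum_{n\ge 0} h^0(nD)t^n=f(t)/(1-t^r)^3$ for some $r\in{\mathbb Z}^+$ and $f\in{\mathbb Z}[t]$. The paper by Xi Chen and E. Javier Elizondo, "Zariski's conjecture and Euler-Chow series", arXiv:1906.08694 (2019), is the source of the following statement.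

**Conjecture.** For all pseudo-effective ${\mathbb Q}$-divisors $D,D_1,\dots,D_l$ on a smooth projective surface $X$ over ${\mathbb C}$, the series $M_{X,D,D_1,\dots,D_l}$ equals $f/g$ for some $f,g\in{\mathbb Z}[t_1,\dots,t_l]$ with $g(0,\dots,0)=1$.

Recall the words. A divisor is *nef* if it has nonnegative intersection with every curve. A nef divisor $B$ on a surface is *big* if and only if $B^2>0$. *Pseudo-effective* means that the numerical class is a limit of classes of effective ${\mathbb Q}$-divisors, so effective divisors and $0$ qualify. *Semiample* means that some positive multiple is integral and globally generated. A *semiabelian* group is an extension of an abelian variety by a torus ${\mathbb G}_m^s$. For example, $\operatorname{Pic}^0$ of a nodal plane cubic is ${\mathbb G}_m$, which is semiabelian; the group ${\mathbb G}_a^2$ of Section 1 is not. A series $M\in{\mathbb C}[[t_1,t_2]]$ is *D-finite* if all its partial derivatives span a finite-dimensional vector space over ${\mathbb C}(t_1,t_2)$. For example, $e^{t_1}$ is D-finite, since its derivatives span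 a line.

**Theorem A.** There is a smooth projective rational surface $X$ (defined over ${\mathbb Q}$) with integral, effective, nef and big divisors $D_1,D_2$ such that for all $(m_1,m_2)\in{\mathbb N}^2\setminus\{0\}$
$$h^0(m_1D_1+m_2D_2)=2+\tfrac12\big(53m_1^2+324m_1m_2+481m_2^2-15m_1-45m_2\big)+\delta(m_1,m_2), \tag{3}$$
where $\delta=1$ if $m_2=\binom{m_1+1}3$ and $\delta=0$ otherwise. Hence
$$M_{X,0,D_1,D_2}=R(t_1,t_2)+G(t_1,t_2),\qquad G=\sum_{n\ge0}t_1^nt_2^{\binom{n+1}3},$$
with $R$ a rational function with denominator $(1-t_1)^3(1-t_2)^3$. The series $M_{X,0,D_1,D_2}$ is not rational. It is not even algebraic over ${\mathbb C}(t_1,t_2)$, nor D-finite. So the conjecture is false for every $l\ge2$.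

For integral $D_1$, the case $l=1$, $D=0$ holds by Cutkosky–Srinivas, so $l=2$ is the smallest possible value with $D=0$. There are two positive results.

**Theorem B.** If $D_1,\dots,D_l$ are semiample ${\mathbb Q}$-divisors and $D$ is any ${\mathbb Q}$-divisor, then $M_{X,D,D_1,\dots,D_l}=f/\prod_i(1-t_i^r)^{w_i}$ with $f\in{\mathbb Z}[t_1,\dots,t_l]$ and $r,w_i\in{\mathbb Z}^+$.

**Theorem C.** Let $D_1,\dots,D_l$ be nef and big ${\mathbb Q}$-divisors and $D$ any ${\mathbb Q}$-divisor. Assume that for all $i\ne j$ and every effective divisor $Z$ all of whose components $C$ satisfy $D_i\cdot C=D_j\cdot C=0$, the group $\operatorname{Pic}^0(Z)$ is semiabelian (no hypothesis if $l=1$). Then $M_{X,D,D_1,\dots,D_l}=f/g$ with $f\in{\mathbb Z}[t_1,\dots,t_l]$ and $g$ a finite product of factors $1-t^v$, $v\in{\mathbb N}^l\setminus0$.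

No classification of all $(X,D,D_1,\dots,D_l)$ with rational $M$ is claimed.

## 3. The series on the projective plane

Let $X={\mathbb P}^2$ and let $H$ be a line. For $D=0$ and $D_1=\frac12H$ the rounding gives $h^0(mD_1)=\binom{\lfloor m/2\rfloor+2}2$, so
$$M_{X,0,D_1}=\sum_{k\ge0}\binom{k+2}2(t^{2k}+t^{2k+1})=\frac{1+t}{(1-t^2)^3}.$$

For $D=0$, $D_1=D_2=H$ we have $h^0(m_1H+m_2H)=\binom{m_1+m_2+2}2$. Grouping by $d=m_1+m_2$,
$$M_{X,0,H,H}=\sum_{d\ge0}\binom{d+2}2\frac{t_1^{d+1}-t_2^{d+1}}{t_1-t_2}=\frac1{t_1-t_2}\Big(\frac{t_1}{(1-t_1)^3}-\frac{t_2}{(1-t_2)^3}\Big).$$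
The numerator over the common denominator is $t_1(1-t_2)^3-t_2(1-t_1)^3=(t_1-t_2)\big(1-3t_1t_2+t_1t_2(t_1+t_2)\big)$, so
$$M_{X,0,H,H}=\frac{1-3t_1t_2+t_1^2t_2+t_1t_2^2}{(1-t_1)^3(1-t_2)^3}.$$
(Check: the coefficient of $t_1t_2$ is $9-3=6=\binom42$.) In both cases $M$ is the Hilbert series of a finitely generated module. That is the first thing to try in general.

## 4. Finitely generated modules: the semiample case

**Lemma 3 (Hilbert–Serre).** Let $A={\mathbb C}[y_1,\dots,y_s]$ be graded by $\deg y_j=v_j\in{\mathbb N}^l\setminus0$, and let $U$ be a finitely generated ${\mathbb N}^l$-graded $A$-module. Then the graded pieces of $U$ are finite-dimensional and $\sum_m\dim U_m\,t^m=f/\prod_j(1-t^{v_j})$ with $f\in{\mathbb Z}[t_1,\dots,t_l]$.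

**Proof.** Since all $v_j\neq0$, only finitely many monomials have a given degree, so the pieces are finite-dimensional. Write $H_U$ for the series and use induction on $s$; for $s=0$ it is a polynomial. Let $K$ and $Q$ be the kernel and cokernel of $y_s:U\to U$. They are finitely generated and killed by $y_s$, hence finitely generated over ${\mathbb C}[y_1,\dots,y_{s-1}]$. Counting dimensions in $0\to K\to U\to U\to Q\to0$, where the middle map raises degrees by $v_s$, gives $(1-t^{v_s})H_U=H_Q-t^{v_s}H_K$. Apply induction to $K$ and $Q$. $\square$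

**Proof of Theorem B.**

**Step 1: remove the fractions.** Choose $r$ such that all $L_i=\mathcal O_X(rD_i)$ are globally generated line bundles. Write $m=a+rn$ with $a\in\{0,\dots,r-1\}^l$. Since the $rD_i$ are integral,
$$\Big\lfloor D+\sum m_iD_i\Big\rfloor=\Big\lfloor D+\sum a_iD_i\Big\rfloor+\sum n_i\,rD_i .$$
So $M$ is the sum over the finitely many $a$ of $t^a$ times the series $\sum_{n\in{\mathbb N}^l}h^0(\mathcal F_a\otimes L^n)t^n$ with $t_i$ replaced by $t_i^r$. Here $\mathcal F_a$ is a line bundle and $L^n=\bigotimes L_i^{n_i}$. It suffices to show that for each line bundle $\mathcal F$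
$$\sum_{n\in{\mathbb N}^l}h^0(\mathcal F\otimes L^n)t^n=\frac{f}{\prod_i(1-t_i)^{w_i}},\qquad f\in{\mathbb Z}[t_1,\dots,t_l],$$
with $w_i\in{\mathbb Z}^+$ independent of $\mathcal F$.

**Step 2: turn all $L^n$ into powers of one line bundle.** Let $\pi:Y={\mathbb P}_X(\bigoplus L_i)\to X$, so that $\pi_*\mathcal O_Y(k)=\operatorname{Sym}^k(\bigoplus L_i)=\bigoplus_{|n|=k}L^n$. The bundle $\bigoplus L_i$ is generated by $W=\bigoplus_iH^0(X,L_i)$, and $\pi^*\bigoplus L_i\to\mathcal O_Y(1)$ is surjective, so $W$ generates $\mathcal O_Y(1)$. This gives $\varphi:Y\to{\mathbb P}(W)$ with $\varphi^*\mathcal O(1)=\mathcal O_Y(1)$. Using the projection formula for $\pi$ and then for $\varphi$,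
$$\bigoplus_{n\in{\mathbb N}^l}H^0(X,\mathcal F\otimes L^n)=\bigoplus_{k\ge0}H^0\big(Y,\pi^*\mathcal F\otimes\mathcal O_Y(k)\big)=\bigoplus_{k\ge0}H^0\big({\mathbb P}(W),(\varphi_*\pi^*\mathcal F)(k)\big).$$

**Step 3: finite generation.** The sheaf $\varphi_*\pi^*\mathcal F$ is coherent because $\varphi$ is proper. By Serre's theorem the right-hand side is a finitely generated module over $\operatorname{Sym}W$: each summand is finite-dimensional, and for $k\gg0$ multiplication by $W$ maps the $k$-th summand onto the $(k+1)$-st. The action is multiplication of sections, so the module is ${\mathbb N}^l$-graded, with $H^0(X,L_i)\subset W$ in degree $e_i$. Lemma 3 gives the series $f/\prod(1-t_i)^{w_i}$ with $w_i=h^0(X,L_i)\geq1$. $\blacksquare$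

**Where this stops.** Let $B$ be nef and let $C$ be an integral curve with $B\cdot C=0$ such that $\mathcal O_C(B)$ has infinite order in $\operatorname{Pic}^0(C)$. For $n\ge1$ the bundle $\mathcal O_C(nB)$ is nontrivial of degree $0$. A nonzero section of it would have empty zero scheme and would trivialize it, so $H^0(C,\mathcal O_C(nB))=0$. Hence every section of $nB$ vanishes on $C$, and $B$ is not semiample: Step 1 is no longer available. Such curves have to be dealt with directly.

## 5. Restricting to a curve orthogonal to the $D_i$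

Suppose $D_1,\dots,D_l$ are nef and big and $E$ is an integral curve with $D_i\cdot E=0$ for all $i$. Let $L_i=\mathcal O_E(D_i)\in\operatorname{Pic}^0(E)$ and $L^m=\bigotimes L_i^{m_i}$. Subtract copies of $E$ from $\sum m_iD_i$ until a vanishing theorem applies, and then put them back one at a time. Each time, the restriction to $E$ contributes the cohomology of a twist of $L^m$. The question becomes: for which $m$ does $L^m$ lie in a given closed subset $V$ of $\operatorname{Pic}^0(E)$, where a certain cohomology group jumps? If this set of $m$ is a finite union of cosets of subgroups, its generating function is rational (Step 8 of Section 9). Let us test.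

* *One bundle, $\operatorname{Pic}^0(E)={\mathbb G}_a^r$.* The point $L_1^n$ is $n\alpha$ for a vector $\alpha$. The equations of $V$ become polynomials in $n$, so they hold for finitely many $n$ or for all $n$. No problem.
* *Several bundles, $\operatorname{Pic}^0(E)={\mathbb G}_a$.* A proper closed $V$ is a finite set. The preimage of a point under a homomorphism ${\mathbb Z}^l\to{\mathbb C}$ is a coset or empty. No problem.
* *Several bundles, $\operatorname{Pic}^0(E)$ semiabelian.* The conclusion is the Mordell–Lang theorem. This is Theorem C.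
* *Two bundles, $\operatorname{Pic}^0(E)={\mathbb G}_a^2$.* In Section 1 the lattice $\Gamma$ and the cubic $s_3=s_1^3$ gave a set (2) that is not a finite union of cosets.

So the approach works exactly as far as the Mordell–Lang statement does, and the last case tells us what to build: a surface containing $E_0$, two nef and big divisors orthogonal to it whose restrictions have invariants $(1,1)$ and $(0,6)$, and enough vanishing that the cubic of Lemma 2 is the only place where $h^0$ jumps.

## 6. Blowing up thirteen points of the cuspidal curve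

**Step 1: make the self-intersection $-1$ and the normal bundle $\mathcal O_E(-[0])$.** On ${\mathbb F}_3$ we have $E_0^2=4S^2=12$. Let $X\to{\mathbb F}_3$ be the blow-up of the $13$ smooth points $[a]\in E_0$, $a\in\{-6,-5,\dots,6\}$, with exceptional curves $E_a$. These data are defined over ${\mathbb Q}$, and $X$ is rational. Write $S,F$ also for the pullbacks, and let $E$ be the strict transform of $E_0$. Since the centers are smooth points of $E_0$, we have $E\cong E_0$, and
$$E\sim2S-\sum_aE_a,\qquad E^2=12-13=-1,\qquad K_X=-2S+F+\sum_aE_a\sim F-E.$$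
The restrictions to $E$ are as follows.

* $E_a|_E=[a]$, as $E_a$ meets $E$ transversally in that point.
* $F|_E\sim2[0]$: the fiber $z=0$ is cut out on $E_0$ by $z=u^2$.
* $S|_E=(\sigma+3F)|_E\sim6[0]$, since $\sigma$ is disjoint from $E_0$.
* $E|_E\sim12[0]-\sum_a[a]\sim-[0]$. Indeed $13[0]-\sum_a[a]$ has degree $0$ and invariants $(-\sum a,-\sum a^3)=(0,0)$, so Lemma 1 applies.
* $\omega_E=\mathcal O_E(K_X+E)=\mathcal O_E(F)=\mathcal O_E(2[0])$, in accordance with $p_a(E)=2$.

In particular $S\cdot E=6$, $F\cdot E=2$, $E_a\cdot E=1$.

**Step 2: a supply of nef divisors.** $F$ is nef. We claim that each $S-E_a$ is nef and effective, with square $2$. The point $[a]$ lies off $\sigma$, say at $(x_0,z_0,y_0)$ with $w=1$. Choose a cubic form $q$ with $q(x_0,z_0)=y_0$. Then $\{y=q(x,z)w\}\in|S|$ is a smooth rational curve through $[a]$. Its strict transform on the blow-up of this one point is irreducible with self-intersection $3-1=2\ge0$, hence nef. Its pullback to $X$ has class $S-E_a$, because the other $12$ centers are different points of ${\mathbb F}_3$ and so lie off that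 exceptional curve.

**Step 3: make nef divisors orthogonal to $E$.** If $B$ is nef and $k=B\cdot E$, then
$$B+kE\ \text{ is nef},\qquad(B+kE)\cdot E=0,\qquad(B+kE)^2=B^2+k^2. \tag{4}$$
Indeed $(B+kE)\cdot E=k-k=0$, and for a curve $C\ne E$ we have $(B+kE)\cdot C=B\cdot C+k\,E\cdot C\ge0$, as $k\ge0$. The square is $B^2+2k^2-k^2$. This is where $E^2=-1$ is convenient.

**Step 4: the two divisors.** Put
$$A_1=S+F-E_{-1},\qquad A_2=3S+3F-E_{-2}-2E_1,\qquad D_1=A_1+7E,\qquad D_2=A_2+21E.$$
Here $A_1=(S-E_{-1})+F$ and $A_2=(S-E_{-2})+2(S-E_1)+3F$ are nef and effective by Step 2. Further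
$$A_1\cdot E=6+2-1=7,\qquad A_2\cdot E=18+6-1-2=21,$$
so by (4) $D_1$ and $D_2$ are nef, effective and orthogonal to $E$. With $(S+F)^2=5$ we get $A_1^2=5-1=4$, $A_2^2=45-1-4=40$, $A_1\cdot A_2=15$. Hence
$$D_1^2=4+49=53,\qquad D_2^2=40+441=481,\qquad D_1\cdot D_2=15+147+147-147=162,$$
$$D_1\cdot F=1+14=15,\qquad D_2\cdot F=3+42=45 .$$
In particular $D_1,D_2$ are big.

**Step 5: the restrictions hit the lattice $\Gamma$.** From Step 1,
$$D_1|_E\sim8[0]-[-1]-7[0],\qquad(s_1,s_3)=(1,1),$$
$$D_2|_E\sim24[0]-[-2]-2[1]-21[0],\qquad(s_1,s_3)=(2-2,\,8-2)=(0,6).$$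
For $m\in{\mathbb N}^2$ put $D_m=m_1D_1+m_2D_2$ and $L_m=\mathcal O_E(D_m)$. Then $L_m$ has degree $0$ and invariants $(m_1,m_1+6m_2)$. For $m\ne0$ these are not both $0$, so by Lemma 1 $L_m$ and $L_m^{-1}$ are nontrivial of degree $0$ on an integral curve, and therefore
$$H^0(E,L_m)=H^0(E,L_m^{-1})=0\qquad(m\ne0). \tag{5}$$
Since $-E|_E\sim[0]$, also
$$\mathcal O_E(D_m-jE)=L_m(j[0]). \tag{6}$$

## 7. Peeling off three copies of $E$

We compute $h^0(D_m)$ for $m\ne0$, descending to $D_m-3E$ and climbing back. By (6) the climb uses the sequences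
$$0\to\mathcal O_X(D_m-(j+1)E)\to\mathcal O_X(D_m-jE)\to L_m(j[0])\to0,\qquad j=2,1,0.$$

**Step 1: the start, where all higher cohomology vanishes.** Since $K_X=F-E$, we have $D_m-3E=K_X+N$ with $N=D_m-F-2E$. Now
$$D_1-F-2E=(S-E_{-1})+5E,\qquad D_2-F-2E=\big[(S-E_{-2})+2(S-E_1)+2F\big]+19E .$$
The nef divisors $S-E_{-1}$ and $[\cdots]$ have degrees $6-1=5$ and $5+10+4=19$ on $E$. So by (4) both $D_i-F-2E$ are nef, with squares at least $25$ and $19^2$. For $m\neq0$ the divisor $N$ is one of them plus a nonnegative combination of the nef divisors $D_1,D_2$. Hence $N$ is nef, and $N^2>0$ because intersection numbers of nef divisors are nonnegative. By Kawamata–Viehweg (Ramanujam) vanishing,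
$$H^i(X,D_m-3E)=0\qquad(i=1,2).$$

**Step 2 ($j=2$): the vanishing survives one step.** By Serre duality on $E$, $H^1(E,L_m(2[0]))$ is dual to $H^0(E,\omega_E\otimes L_m^{-1}(-2[0]))=H^0(E,L_m^{-1})$, which is $0$ by (5). Hence $H^1(X,D_m-2E)=H^2(X,D_m-2E)=0$ and $h^0(D_m-2E)=\chi(D_m-2E)$.

**Step 3 ($j=1$): the cubic enters.** As $H^1(X,D_m-2E)=0$,
$$h^0(D_m-E)=\chi(D_m-2E)+h^0(E,L_m([0])).$$
The bundle $L_m([0])$ has degree $1$ and invariants $(m_1,m_1+6m_2)$. By Lemma 2 its $h^0$ is $1$ if $m_1+6m_2=m_1^3$ and $0$ otherwise. By (2) this is $\delta(m_1,m_2)$.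

**Step 4 ($j=0$): nothing more is gained.** Since $H^0(E,L_m)=0$ by (5), $h^0(D_m)=h^0(D_m-E)$. So $h^0(D_m)=\chi(D_m-2E)+\delta(m)$.

**Step 5: Riemann–Roch.** With $\chi(\mathcal O_X)=1$, $K_X=F-E$, $D_m\cdot E=0$, $E^2=-1$, $E\cdot F=2$,
$$\chi(D_m-2E)=1+\tfrac12(D_m-2E)\cdot(D_m-E-F)=1+\tfrac12\big(D_m^2-D_m\cdot F-2+4\big)=2+\tfrac12\big(D_m^2-D_m\cdot F\big).$$
Inserting the intersection numbers of Section 6 gives (3). For instance $h^0(D_1)=21+1=22$, $h^0(D_2)=220$, $h^0(D_1+D_2)=401$, and $h^0(2D_1+D_2)=635+1=636$.

**Step 6: the series.** For $m=0$ we have $h^0=1$, while the right-hand side of (3) would be $2+\delta(0,0)=3$. Hence $M_{X,0,D_1,D_2}=R+G$ with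
$$R=-2+\sum_{m\in{\mathbb N}^2}\Big(2+\tfrac12(D_m^2-D_m\cdot F)\Big)t_1^{m_1}t_2^{m_2},\qquad G=\sum_{n\ge0}t_1^nt_2^{\binom{n+1}3}.$$
The coefficients of the sum are a polynomial of degree at most $2$ in $m$, so $R$ is rational with denominator $(1-t_1)^3(1-t_2)^3$.

## 8. A series with growing gaps is not rational, algebraic or D-finite

**Step 1: not of the form in the conjecture.** Suppose $M_{X,0,D_1,D_2}=f/g$ with $g(0,0)=1$. Put $t_1=t_2=t$, which is allowed since $g(t,t)$ has constant term $1$. Then
$$\sum_{n\ge0}t^{\,n+\binom{n+1}3}=M(t,t)-R(t,t)$$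
is a rational power series with denominator of constant term $1$. So its coefficients satisfy a recurrence $c_k=-\sum_{i=1}^rq_ic_{k-i}$ for all large $k$. Then $r$ consecutive zeros far out force all later coefficients to vanish. But the exponents are strictly increasing with gaps $1+\binom{n+1}2\to\infty$, so there are arbitrarily long and late runs of zeros, each followed by a nonzero coefficient. This is a contradiction, so the conjecture is false for $l=2$.

**Step 2: all $l\ge2$.** For $l>2$ take $D=0$ and $D_i=D_1$ for $i\ge3$. If $M_{X,0,D_1,\dots,D_l}=f/g$ with $g(0)=1$, then setting $t_3=\dots=t_l=0$ gives such an expression for $M_{X,0,D_1,D_2}$, contradicting Step 1.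

**Step 3: algebraic series are D-finite.** Let $M$ be algebraic over ${\mathbb C}(t_1,t_2)$ with minimal polynomial $\Phi$. Differentiating $\Phi(M)=0$ expresses each partial derivative of $M$ as an element of ${\mathbb C}(t_1,t_2)(M)$, since $\Phi'(M)\neq0$. So all derivatives stay in this finite extension. Rational functions are algebraic. It remains to show that $M=M_{X,0,D_1,D_2}$ is not D-finite.

**Step 4: a differential equation becomes a recurrence.** Suppose $M$ is D-finite. The derivatives of $R$ lie in ${\mathbb C}(t_1,t_2)$, so the derivatives of $G=M-R$ also span a finite-dimensional space. Hence there is a relation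
$$\sum_{j=0}^dp_j\,\partial_{t_2}^jG=0,\qquad p_j\in{\mathbb C}[t_1,t_2]\text{ not all }0 .$$
Let $K={\mathbb C}(t_1)$ and write $G=\sum_cg_ct_2^c$. Then $g_c\in{\mathbb C}[t_1]$ is the sum of $t_1^n$ over the $n$ with $\binom{n+1}3=c$. So $g_0=1+t_1$, $g_1=t_1^2$, $g_4=t_1^3$, and so on; $g_c\ne0$ for infinitely many $c$, with gaps $\binom{n+1}2\to\infty$. Write $p_j=\sum_ap_{j,a}t_2^a$ with $p_{j,a}\in{\mathbb C}[t_1]$. In $t_2^a\partial_{t_2}^jG$ the coefficient of $t_2^k$ comes from $g_c$ with $c-j+a=k$. Putting $s=j-a$, so $c=k+s$, we obtain for $k\ge\max_j\deg_{t_2}p_j$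
$$\sum_sQ_s(k)\,g_{k+s}=0,\qquad Q_s(k)=\sum_jp_{j,j-s}\,(k+s)(k+s-1)\cdots(k+s-j+1)\in K[k].$$
For fixed $s$ the falling factorials have distinct degrees $j$ in $k$, so they are linearly independent over $K$. As some $p_{j,a}\ne0$, some $Q_s\ne0$.

**Step 5: long gaps are fatal again.** Let $s_+$ and $s_-$ be the largest and smallest $s$ with $Q_s\ne0$. For $k\gg0$ we have $Q_{s_+}(k)\ne0$, so $g_{k+s_+}$ is a $K$-linear combination of the preceding $s_+-s_-$ terms $g_{k+s_-},\dots,g_{k+s_+-1}$ (and is $0$ if $s_+=s_-$). A late gap of length at least $s_+-s_-$ then forces $g_c=0$ for all large $c$, a contradiction. This completes the proof of Theorem A. $\blacksquare$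

**The hypotheses of Theorems B and C.** In this example $D_1\cdot E=D_2\cdot E=0$ for the integral curve $E$, and $\operatorname{Pic}^0(E)\cong{\mathbb G}_a^2$ by Section 1. The divisors $D_1,D_2$ are nef and big and $M$ is not rational. So "semiample" in Theorem B cannot be weakened to "nef and big", and the semiabelian hypothesis in Theorem C cannot be dropped.

## 9. Null curves with semiabelian Picard groups

We prove Theorem C. The plan is that of Section 5, but all orthogonal curves are peeled off at once, with multiplicity.

**Step 1: reduction to integral divisors.** Choose $r$ with all $rD_i$ integral and split $m=a+rn$ as in Step 1 of Section 4. The series for $D$ is a finite sum of $t^a$ times series for the integral divisors $\lfloor D+\sum a_iD_i\rfloor$ and $rD_1,\dots,rD_l$, with $t_i$ replaced by $t_i^r$. The $rD_i$ are orthogonal to the same curves as the $D_i$, and $1-t^v$ becomes $1-t^{rv}$. So assume $D$ and all $D_i$ integral.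

Call a function ${\mathbb N}^l\to{\mathbb Z}$ *good* if its generating function is $f/g$ with $f$ a polynomial and $g$ a finite product of factors $1-t^v$, $v\in{\mathbb N}^l\setminus0$. Then $f=g\cdot(\text{series})$ automatically has integer coefficients. Integer linear combinations of good functions are good, and so is a good function translated by a vector of ${\mathbb N}^l$ and extended by zero, since this multiplies the series by a monomial. For example, integer-valued polynomials in $m$ are good, with $g$ a product of powers of the $1-t_i$.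

**Step 2: induction on $l$ leaves a deep orthant.** We show by induction on $l$, for all integral $D$ at once, that $m\mapsto h^0(D+\sum m_iD_i)$ is good. For $l=0$ this is trivial. Let $l\ge1$ and fix $n_0\in{\mathbb N}$. Sorting the $m$ with some $m_j<n_0$ by the smallest such $j$, we see that the complement of $n_0(1,\dots,1)+{\mathbb N}^l$ in ${\mathbb N}^l$ is the disjoint union, over $1\le j\le l$ and $0\le c<n_0$, of the sets
$$\{m_j=c;\ m_i\ge n_0\ (i<j);\ m_i\ge0\ (i>j)\}.$$
On each of these the function is of the same type, with $D_j$ omitted and $D$ replaced by $D+cD_j+n_0\sum_{i<j}D_i$. The hypothesis is inherited by subfamilies, so these parts are good by induction. It remains to treat the region where all $m_i\ge n_0$, for an $n_0$ of our choice.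

**Step 3: the divisor $Z$ to be peeled off.** Let $P=\sum D_i$, which is nef and big, and let $\mathcal N$ be the set of integral curves $C$ with $P\cdot C=0$. Since all $D_i$ are nef, this means $D_i\cdot C=0$ for all $i$.

*The set $\mathcal N$ is finite with negative definite intersection matrix.* As $P^2>0$, the Hodge index theorem says that every $B'$ with $P\cdot B'=0$ has $B'^2\le0$, with equality only if $B'\equiv0$. Let $B'=B_1-B_2$ be a combination of distinct curves of $\mathcal N$ with $B_1,B_2\ge0$ without common components, and suppose $B'\equiv0$. Then $B_1^2=B_1\cdot B_2\ge0$, so $B_1^2=0$ and $B_1\equiv0$. An effective divisor that is numerically trivial is $0$ (intersect with an ample divisor), so $B_1=0$, and likewise $B_2=0$. Hence the curves of $\mathcal N$ are linearly independent modulo numerical equivalence, so there are finitely many, and their intersection form is negative definite.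

So there is a unique ${\mathbb Q}$-divisor $Z_0$ supported on $\mathcal N$ with $Z_0\cdot C=-1$ for all $C\in\mathcal N$. *It is effective.* Write $Z_0=Z_+-Z_-$ with $Z_\pm\ge0$ without common components. Then $Z_-\cdot Z_0\le0$, while $Z_-\cdot Z_0=Z_-\cdot Z_+-Z_-^2\ge-Z_-^2\ge0$. So $Z_-^2=0$ and $Z_-=0$ by definiteness.

Let $Z=kZ_0$ with $k$ a positive integer such that $kZ_0$ is integral and so large that
$$B:=D-K_X-Z\quad\text{satisfies}\quad B\cdot C=(D-K_X)\cdot C+k>0\quad\text{for all }C\in\mathcal N.$$
If $\mathcal N=\emptyset$, put $Z=0$.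

**Step 4: $B+n_0P$ is ample for $n_0\gg0$.** This prepares Kodaira vanishing. By Kodaira's lemma $P\equiv A+N'$ with $A$ an ample and $N'$ an effective ${\mathbb Q}$-divisor. Choose $n'$ with $n'A+B$ ample. If $C\not\subset\operatorname{Supp}N'$ and $n\ge n'$, then
$$(B+nP)\cdot C=(B+n'A)\cdot C+n'N'\cdot C+(n-n')P\cdot C>0 .$$
There are finitely many curves $C\subset\operatorname{Supp}N'$. Those in $\mathcal N$ have $(B+nP)\cdot C=B\cdot C>0$. The others have $P\cdot C\ge1$, so $(B+nP)\cdot C>0$ for $n\gg0$. Finally $(B+nP)^2=B^2+2nB\cdot P+n^2P^2>0$ for $n\gg0$. By Nakai–Moishezon, $B+n_0P$ is ample for a suitable $n_0$, which we fix.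

**Step 5: $h^0$ is a polynomial plus a number living on $Z$.** If all $m_i\ge n_0$, then $B+\sum m_iD_i=(B+n_0P)+\sum(m_i-n_0)D_i$ is ample plus nef, hence ample. Since $D-Z+\sum m_iD_i=K_X+(B+\sum m_iD_i)$, Kodaira vanishing gives $H^i(X,D-Z+\sum m_iD_i)=0$ for $i=1,2$. Write $L_i=\mathcal O_Z(D_i)$ and $L^m=\bigotimes L_i^{m_i}$. From
$$0\to\mathcal O_X\Big(D-Z+\sum m_iD_i\Big)\to\mathcal O_X\Big(D+\sum m_iD_i\Big)\to\mathcal O_Z(D)\otimes L^m\to0$$
and $H^2(Z,\cdot)=0$ we get $H^2(X,D+\sum m_iD_i)=0$ and $H^1(X,D+\sum m_iD_i)\cong H^1(Z,\mathcal O_Z(D)\otimes L^m)$. Therefore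
$$h^0\Big(D+\sum m_iD_i\Big)=\chi\Big(D+\sum m_iD_i\Big)+h^1\big(Z,\mathcal O_Z(D)\otimes L^m\big). \tag{7}$$
The first term is an integer-valued polynomial in $m$, hence good on the translated orthant. If $Z=0$, the second term is absent and we are done.

**Step 6: the second term counts memberships in closed sets.** Each $L_i$ has degree $0$ on all components of $Z$, so it lies in $\mathcal G:=\operatorname{Pic}^0(Z)$, a connected commutative algebraic group of finite type (Bosch–Lütkebohmert–Raynaud, *Néron Models*, §9.2–9.3). Put
$$V_k=\{L\in\mathcal G:\ h^1(Z,\mathcal O_Z(D)\otimes L)\ge k\}.$$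
Over a suitable étale cover $T\to\mathcal G$ there is a universal bundle on $Z\times T$. By semicontinuity the preimage of $V_k$ in $T$ is closed. An étale surjective map is open, so $V_k$ is closed. The $V_k$ decrease and have empty intersection, and $\mathcal G$ is noetherian, so $V_k=\emptyset$ for $k\gg0$. Thus
$$h^1\big(Z,\mathcal O_Z(D)\otimes L^m\big)=\sum_{k\ge1}\mathbf 1[L^m\in V_k]$$
is a finite sum, and it suffices to treat each indicator function on the region where all $m_i\ge n_0$.

**Step 7: the case $l=1$.** Here no hypothesis on $\mathcal G$ is needed. The set $\{n\in{\mathbb N}:L_1^n\in V_k\}$ is the union of a finite set and finitely many arithmetic progressions. This is the Skolem–Mahler–Lech theorem for commutative algebraic groups in characteristic $0$, used by Cutkosky–Srinivas. It is also a special case of the dynamical Mordell–Lang theorem for étale maps (Bell–Ghioca–Tucker, Amer. J. Math. 132 (2010)), applied to translation by $L_1$. So the indicator function is eventually periodic, also after restriction to $n\ge n_0$, and its series is a polynomial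 over $1-t^r$ for some $r$. It is good.

**Step 8: the case $l\ge2$.** All components $C$ of $Z$ satisfy $D_1\cdot C=D_2\cdot C=0$, so by hypothesis $\mathcal G$ is semiabelian. By the Mordell–Lang theorem (Faltings, Vojta; McQuillan, Invent. Math. 120 (1995)), the intersection of $V_k$ with the finitely generated group $\langle L_1,\dots,L_l\rangle$ is a finite union of cosets of subgroups. Taking preimages under $m\mapsto L^m$, the set $\{m\in{\mathbb Z}^l:L^m\in V_k\}$ is a finite union of cosets of subgroups of ${\mathbb Z}^l$. Intersections of cosets are cosets or empty. So by inclusion–exclusion, and after translating by $n_0(1,\dots,1)$, it suffices to show: *for every $v\in{\mathbb Z}^l$ and every subgroup $\Lambda\subset{\mathbb Z}^l$ the indicator function of $T=(v+\Lambda)\cap{\mathbb N}^l$ is good.*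

Order ${\mathbb N}^l$ componentwise. By Dickson's lemma the nonzero elements of $\Lambda\cap{\mathbb N}^l$ have finitely many minimal elements $v_1,\dots,v_s$. They generate the monoid $\Lambda\cap{\mathbb N}^l$: a nonzero element $u$ satisfies $u\ge v_j$ for some $j$, and $u-v_j$ lies in $\Lambda$ because $\Lambda$ is a group, and in ${\mathbb N}^l$; now use induction on the sum of the coordinates. Likewise $T$ has finitely many minimal elements, and every element of $T$ is a minimal element plus an element of $\Lambda\cap{\mathbb N}^l$, since differences of elements of $T$ lie in $\Lambda$. Hence $\bigoplus_{m\in T}{\mathbb C}\,t^m$ is a finitely generated graded module over ${\mathbb C}[y_1,\dots,y_s]$ with $\deg y_j=v_j$, where $y_j$ acts as multiplication by $t^{v_j}$. Its generators are the monomials of the minimal elements of $T$. By Lemma 3 its Hilbert series, which is the generating function of the indicator of $T$, is a polynomial over $\prod_j(1-t^{v_j})$. So it is good.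

By (7), $h^0(D+\sum m_iD_i)$ is good on the region where all $m_i\ge n_0$. With Step 2 this completes the induction and the proof of Theorem C. $\blacksquare$
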